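\title{Harmonic functions of polynomial growth and virtually $\mathbb{Z}$ groups}

\begin{abstract}
Let $G$ be an infinite finitely generated group and $\mu$ a probability measure on $G$ whose support generates $G$ and whose moments of all orders are finite. We prove that the space of $\mu$-harmonic functions of polynomial growth is finite dimensional if and only if $G$ has a finite-index subgroup isomorphic to $\mathbb{Z}$, and that in this case its dimension is $2$ or $1$ according to whether a drift vanishes or not. For symmetric, finitely supported $\mu$ this proves a conjecture posed in a paper of Tointon. The proof is by duality. Finite dimensionality makes the augmentation ideal of the algebra of rapidly decreasing functions on $G$ projective, and this is impossible in a group with one end.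
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Harmonic functions and their growth}
Let $G$ be a group and $\mu$ a probability measure on $G$. A function $h:G\to\mathbb{R}$ is \emph{harmonic} on $(G,\mu)$ if
\begin{equation}\label{eq:harmonic}
h(x)=\sum_{g\in G}\mu(g)\,h(xg)\qquad\text{for all }x\in G,
\end{equation}
the sums being absolutely convergent. For the random walk that steps from $x$ to $xg$ with probability $\mu(g)$, this says that the value of $h$ at the present position is its expected value at the next one. The harmonic functions form a vector space $H(G,\mu)$, which contains the constants. We ask what the dimension of this space, or of a natural subspace, says about $G$.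

Throughout the paper $G$ is an infinite finitely generated group and $S=S^{-1}$ is a finite generating set with $e\notin S$. We write $|x|$ for the word length with respect to $S$, $\operatorname{dist}(x,y)=|x^{-1}y|$, and $\omega(x)=1+|x|$. Then
\begin{equation}\label{eq:omega}
\omega(x^{-1})=\omega(x),\qquad \omega(xy)\le\omega(x)\,\omega(y),\qquad \omega(xy)\le\omega(x)+\omega(y).
\end{equation}
For $k\ge1$ let $H^k(G,\mu)$ be the space of harmonic $h$ with $|h|\le C\omega^k$ for some $C=C(h)$; since balls are finite, this is the same as $|h(x)|=O(|x|^k)$ as $x\to\infty$. The object of this paper is the space of all harmonic functions of polynomial growth,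
\[
V=V(G,\mu)=\bigcup_{k\ge1}H^k(G,\mu).
\]
We call $\mu$ \emph{admissible} if $\operatorname{supp}\mu$ generates $G$ as a group and $\sum_g\mu(g)\,\omega(g)^k<\infty$ for all $k$. For admissible $\mu$ and $|h|\le C\omega^k$ the sums in \eqref{eq:harmonic} converge absolutely, because $|h(xg)|\le C\omega(x)^k\omega(g)^k$. Word lengths for two finite generating sets are within a constant factor of each other, so neither $H^k(G,\mu)$ nor admissibility depends on $S$. The measure $\mu$ is \emph{symmetric} if $\mu(g)=\mu(g^{-1})$ for all $g$. A symmetric, finitely supported measure with generating support is admissible, and for it one may take $S=\operatorname{supp}\mu\setminus\{e\}$. We say that $G$ is \emph{virtually $\mathbb{Z}$} if it has a finite-index subgroup isomorphic to $\mathbb{Z}$.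

\subsection*{Three simple cases}
(a) Let $G=\mathbb{Z}$, $\mu(1)=p$, $\mu(-1)=q=1-p$ with $0<p<1$. Equation \eqref{eq:harmonic} is the recurrence $h(n)=ph(n+1)+qh(n-1)$, whose characteristic roots are $1$ and $q/p$. If $p=q$, the solutions are $a+bn$, and $\dim V=2$. If $p\ne q$, the solutions are $a+b(q/p)^n$, which grow exponentially in one direction unless $b=0$, and $\dim V=1$.

(b) Let $G=\mathbb{Z}^2$ and let $\mu$ be admissible. The operator $f\mapsto\sum_g\mu(g)\bigl(f(\cdot)-f(\cdot+g)\bigr)$ maps polynomials of degree at most $k$ to polynomials of degree at most $k-1$. The dimensions of these two spaces differ by $k+1$, so $\dim H^k(G,\mu)\ge k+1$ and $\dim V=\infty$. On $\mathbb{Z}$ the same count produces only one dimension.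

(c) Recall that $G$ is \emph{amenable} if there is a positive linear functional $m$ on $\ell^\infty(G)$ with $m(\mathbf 1)=1$ and $m(h(g\,\cdot))=m(h)$ for all $g$ and $h$; here $\mathbf 1$ is the constant function. If $G$ is not amenable, the bounded harmonic functions already form an infinite-dimensional space (Proposition~\ref{prop:bounded}).

These cases suggest that $V$ is finite dimensional only when $G$ looks like a line. In (b) the harmonic functions come from coordinates on the group and in (c) from non-amenability. For an amenable group about which nothing else is given, neither source is available.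

\subsection*{The conjecture}
For symmetric, finitely supported $\mu$ with generating support on an infinite group $G$, two results are known.
\begin{itemize}
\item[(i)] $H(G,\mu)$ is finite dimensional if and only if $G$ is virtually $\mathbb{Z}$.
\item[(ii)] If $G$ is elementary amenable or non-amenable, then $V(G,\mu)$ is finite dimensional if and only if $G$ is virtually $\mathbb{Z}$.
\end{itemize}
(The elementary amenable groups form the smallest class that contains all finite and all abelian groups and is closed under subgroups, quotients, extensions and directed unions.) The conjecture posed in Tointon's paper \cite{Tointon} is that (ii) holds for all infinite finitely generated groups. It strengthens (i): when $G$ is not virtually $\mathbb{Z}$, it asks for infinitely many independent harmonic functions with a bound on their growth. We prove it.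

\begin{theorem}\label{thm:conj}
Let $G$ be an infinite finitely generated group and $\mu$ a symmetric, finitely supported probability measure whose support generates $G$. Then $\dim V(G,\mu)<\infty$ if and only if $G$ has a finite-index subgroup isomorphic to $\mathbb{Z}$.
\end{theorem}

This is a special case of a statement for all admissible $\mu$ that also gives the dimension. As case (a) shows, the dimension depends on a drift, which we now define. Let $G$ be virtually $\mathbb{Z}$ and fix a normal subgroup $\Lambda=\langle z\rangle\cong\mathbb{Z}$ of finite index $N$. One exists: the intersection of the conjugates of a finite-index infinite cyclic subgroup is normal, has finite index, and is an infinite subgroup of an infinite cyclic group. (Normality makes the coset space a group; the arguments use only the action of $G$ on it.) Let $Q=\Lambda\backslash G$, on which $G$ acts transitively by right multiplication, choose representatives $G=\bigsqcup_{i=1}^N\Lambda x_i$, and define the \emph{height}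
\[
u:G\to\mathbb{Z},\qquad u(z^nx_i)=n .
\]
We identify functions on $Q$ with functions on $G$ invariant under $x\mapsto zx$. Since $u(zx)=u(x)+1$, the function $x\mapsto u(xg)-u(x)$ is a function on $Q$ for each $g$. Put $\chi(g)=\sum_{x\in Q}\bigl(u(xg)-u(x)\bigr)$. Writing $u(xgh)-u(x)=\bigl(u(xgh)-u(xg)\bigr)+\bigl(u(xg)-u(x)\bigr)$ and using that $g$ permutes $Q$, we see that $\chi:G\to\mathbb{Z}$ is a homomorphism; in particular $|\chi(g)|\le C|g|$. The \emph{drift} of an admissible $\mu$ is
\begin{equation}\label{eq:drift}
D=\sum_{g}\mu(g)\,\chi(g)=\sum_{g}\mu(g)\sum_{x\in Q}\bigl(u(xg)-u(x)\bigr).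
\end{equation}
Thus $D/N$ is the expected change of height in one step from a uniformly chosen coset. Other representatives $x_i$ change $u$ by a function on $Q$, which does not change $\chi$; replacing $z$ by $z^{-1}$ changes the sign of $D$. In case (a), $D=p-q$.

\begin{theorem}\label{thm:strong}
Let $G$ be an infinite finitely generated group and $\mu$ an admissible probability measure on $G$. If $G$ is not virtually $\mathbb{Z}$, then $\dim V=\infty$. If $G$ is virtually $\mathbb{Z}$, then $\dim V\in\{1,2\}$, and $\dim V=2$ exactly when $D=0$. In particular, $\dim V=2$ if $G$ is virtually $\mathbb{Z}$ and $\mu$ is symmetric.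
\end{theorem}

The last sentence follows from the one before it, because $\chi(g^{-1})=-\chi(g)$ gives $D=-D$ for symmetric $\mu$. Symmetry is not the only reason for $D$ to vanish: the infinite dihedral group is generated by two involutions, so $\chi=0$, and $\dim V=2$ for every admissible $\mu$ on it.

The main step concerns ends. Let $\Gamma$ be the Cayley graph with vertex set $G$ and edges $\{x,xs\}$, $s\in S$. The \emph{number of ends} of $G$ is the supremum, over finite $F\subset G$, of the number of infinite connected components of $\Gamma\setminus F$; it does not depend on $S$. For example, $\mathbb{Z}$ has two ends and $\mathbb{Z}^2$ has one.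

\begin{theorem}\label{thm:oneend}
If $\mu$ is admissible and $\dim V<\infty$, then $G$ does not have exactly one end.
\end{theorem}

\subsection*{Plan of the proof}
We construct no harmonic functions. Instead we view $V$ as the space of obstructions to solving $a(1-\mu)=b$ in the convolution algebra $A$ of rapidly decreasing functions on $G$ (Section~\ref{sec:algebra}). Section~\ref{sec:strategy} reduces Theorem~\ref{thm:oneend} to two statements about cocycles $G\to A$ and works out the walk of case (a) by hand. The first statement is proved in Sections~\ref{sec:poisson} and~\ref{sec:projective}, the second in Section~\ref{sec:oneended}. In Section~\ref{sec:amenable} we show that $\dim V<\infty$ forces amenability and recall that an infinite finitely generated amenable group is one-ended or virtually $\mathbb{Z}$; this gives the first half of Theorem~\ref{thm:strong}. Section~\ref{sec:virtZ} computes the dimension for virtually $\mathbb{Z}$ groups. We use neither (i) nor (ii). A reader interested only in Theorem~\ref{thm:conj} and willing to use them can skip Proposition~\ref{prop:bounded} and Section~\ref{sec:virtZ}: (i) gives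 the ``if'' direction, (ii) settles the non-amenable case, and Theorem~\ref{thm:oneend} with Lemma~\ref{lem:ends} settles the amenable case.

\section{Rapidly decreasing functions and duality}\label{sec:algebra}

From here on $\mu$ is admissible unless stated otherwise. For $a:G\to\mathbb{R}$ and integers $k\ge0$ put $\|a\|_k=\sum_x|a(x)|\,\omega(x)^k$. Thus $\|\cdot\|_0$ is the norm of $\ell^1(G)$, and the norms increase with $k$. Let
\[
A=\{a:G\to\mathbb{R}\;:\;\|a\|_k<\infty\text{ for all }k\ge0\}.
\]
We write $a=\sum_xa(x)\,x$, identifying $x\in G$ with the indicator function of $\{x\}$, and we multiply by convolution: $ab=\sum_{x,y}a(x)b(y)\,xy$. The unit is $1=e$, and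
\[
(ga)(x)=a(g^{-1}x),\qquad (ag)(x)=a(xg^{-1}).
\]
The second inequality in \eqref{eq:omega} gives $\|ab\|_k\le\|a\|_k\|b\|_k$, so $A$ is a subalgebra of $\ell^1(G)$, and multiplication is continuous for the topology defined by the norms $\|\cdot\|_k$. A sequence that is Cauchy in every $\|\cdot\|_k$ converges in each of them, to the same pointwise limit. So $A$ is a Fr\'echet space: a complete locally convex space whose topology is given by countably many seminorms. Finitely supported elements are dense in $A$, and the moment condition says exactly that $\mu\in A$. Since $\|gb\|_k\le\omega(g)^k\|b\|_k$, the series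
\begin{equation}\label{eq:abs}
ab=\sum_g a(g)\,gb
\end{equation}
converges absolutely in every norm $\|\cdot\|_k$. The \emph{augmentation} $\epsilon(a)=\sum_ga(g)$ is multiplicative on $\ell^1(G)$, and $I=\{a\in A:\epsilon(a)=0\}$ is the \emph{augmentation ideal} of $A$.

We use two textbook facts. By the Hahn--Banach theorem, the closure of a subspace of a locally convex space is the common kernel of the continuous functionals that vanish on the subspace. By the open mapping theorem, a continuous linear surjection between Fr\'echet spaces is open; note that a closed subspace of a Fr\'echet space is a Fr\'echet space.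

The algebra $A$ is chosen so that its dual consists of the functions of polynomial growth. For such $h$ and $a\in A$ put $\langle h,a\rangle=\sum_xh(x)a(x)$.

\begin{lemma}\label{lem:dual}
The continuous linear functionals on $A$ are exactly the maps $\langle h,\cdot\rangle$ with $|h|\le C\omega^k$ for some $C,k$. Such an $h$ vanishes on $A(1-\mu)$ if and only if $h\in V$. The closure $J$ of $A(1-\mu)$ is a closed left ideal, and
\[
J=\{a\in A:\langle h,a\rangle=0\text{ for all }h\in V\}.
\]
\end{lemma}

\begin{proof}
If $|h|\le C\omega^k$, then $|\langle h,a\rangle|\le C\|a\|_k$. Conversely, a continuous functional $\phi$ satisfies $|\phi(a)|\le C\|a\|_k$ for some $C,k$, because the norms increase. Then $h(x)=\phi(x)$ satisfies $|h|\le C\omega^k$, and $\phi=\langle h,\cdot\rangle$ by density of finitely supported elements. Next,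
\[
\langle h,x(1-\mu)\rangle=h(x)-\sum_g\mu(g)h(xg),
\]
so $h$ is harmonic if and only if $\langle h,a(1-\mu)\rangle=0$ for finitely supported $a$, hence, by continuity, for all $a\in A$. The description of $J$ is the Hahn--Banach theorem, and $J$ is a left ideal because left multiplication by an element of $A$ is continuous.
\end{proof}

So $b\in A$ can be approximated by elements $a(1-\mu)$ exactly when $b$ is orthogonal to $V$. Since $\mathbf 1\in V$ and $\langle\mathbf 1,a\rangle=\epsilon(a)$, we have $J\subset I$, with equality when $V=\mathbb{R}$, the space of constants.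

Every maximum principle in this paper but one ends with the following observation. It explains why $\operatorname{supp}\mu$ needs to generate $G$ only as a group, not as a semigroup.

\begin{lemma}\label{lem:finite}
Let $G$ act transitively on the right on a set $\Omega$, let $E\subset G$ generate $G$ as a group, and let $X\subset\Omega$ be finite and non-empty with $Xg\subset X$ for all $g\in E$. Then $X=\Omega$.
\end{lemma}

\begin{proof}
For $g\in E$ the map $x\mapsto xg$ is an injection of the finite set $X$ into itself, so $Xg=X$ and $Xg^{-1}=X$. Hence $X$ is $G$-invariant, and $X=\Omega$ by transitivity.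
\end{proof}

\section{Cocycles, flows, and the walk with drift on $\mathbb{Z}$}\label{sec:strategy}

A \emph{cocycle} is a map $c:G\to A$ with $c(gh)=c(g)+g\,c(h)$. For any function $\psi$ on $G$ the differences $(g-1)\psi=\psi(g^{-1}\,\cdot)-\psi$ satisfy this identity, since $gh-1=(g-1)+g(h-1)$; they form a cocycle when they all lie in $A$, which does not require $\psi\in A$. Theorem~\ref{thm:oneend} is the clash of two statements.

\begin{proposition}\label{prop:exist}
If $\dim V<\infty$, there are cocycles $c_t:G\to A$ $(t\in S)$ with
\begin{equation}\label{eq:flow}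
g-1=\sum_{t\in S}c_t(g)\,(t-1)\qquad(g\in G).
\end{equation}
\end{proposition}

\begin{proposition}\label{prop:cobound}
If $G$ has one end, then for every cocycle $c:G\to A$ there is $\psi\in\ell^1(G)$ with $c(g)=(g-1)\psi$ for all $g\in G$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:oneend} from Propositions~\ref{prop:exist} and~\ref{prop:cobound}]
Suppose that $\dim V<\infty$ and $G$ has one end. Write $c_t(g)=(g-1)\psi_t$ with $\psi_t\in\ell^1(G)$, and put $v=1-\sum_t\psi_t(t-1)\in\ell^1(G)$. By \eqref{eq:flow}, $(g-1)v=0$ for all $g$, so $v$ is constant. A summable constant function on an infinite group is zero, so $1=\sum_t\psi_t(t-1)$ in $\ell^1(G)$. Applying $\epsilon$ gives $1=\sum_t\epsilon(\psi_t)\cdot0=0$, a contradiction.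
\end{proof}

Both propositions have a picture in $\Gamma$. Regard a family $(b_t)_{t\in S}$ of functions as a flow that sends the amount $b_t(x)$ from $x$ to $xt$. The coefficient of $y$ in $\sum_tb_t(t-1)$ is $\sum_tb_t(yt^{-1})-\sum_tb_t(y)$, the inflow minus the outflow at $y$. So \eqref{eq:flow} says that $(c_t(g))_t$ is a unit flow from $e$ to $g$. Any path from $e$ to $g$ carries such a flow. The content of Proposition~\ref{prop:exist} is coherence: the flow from $e$ to $gh$ must equal the flow from $e$ to $g$ plus the translate by $g$ of the flow from $e$ to $h$. In a one-ended group, Proposition~\ref{prop:cobound} turns a coherent system into one summable flow $(\psi_t)$ with a sink at $e$ and no source, which conservation of mass forbids.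

The role of $\mu$ is most visible when $V=\mathbb{R}$. Then $J=I$ contains every $g-1$. Proposition~\ref{prop:exact} below says that $J=A(1-\mu)$ and that right multiplication by $1-\mu$ is injective. So $g-1=c(g)(1-\mu)$ for a unique $c(g)\in A$, and uniqueness gives the cocycle identity, since $c(g)+g\,c(h)$ solves the equation that defines $c(gh)$. Writing $1-\mu=\sum_tb_t(t-1)$ with $b_t\in A$ (Lemma~\ref{lem:fg}), we may take $c_t(g)=c(g)b_t$. Formally $c(g)=(g-1)\psi$ with $\psi=(1-\mu)^{-1}$, and the question is where this inverse lives.

\begin{example}\label{ex:drift}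
Let $G=\langle z\rangle\cong\mathbb{Z}$ and $\mu=pz+qz^{-1}$ with $p>q>0$, $p+q=1$, so that $V=\mathbb{R}$. Put $r=q/p<1$. Expanding the product gives $1-\mu=(qz^{-1}-p)(z-1)$, and $qz^{-1}-p=-p(1-rz^{-1})$ is inverted by a geometric series. Hence
\[
z-1=c(z)(1-\mu),\qquad c(z)=-\frac1p\sum_{k\ge0}r^kz^{-k}\in A .
\]
Define $\psi(z^n)=\frac1{p-q}$ for $n\ge0$ and $\psi(z^{n})=\frac{r^{|n|}}{p-q}$ for $n\le0$. The coefficient of $z^n$ in $(z-1)\psi$ is $\psi(z^{n-1})-\psi(z^n)$. It is $0$ for $n\ge1$, and for $n=-k\le0$ it is $r^k(r-1)/(p-q)=-r^k/p$. So $(z-1)\psi=c(z)$. Put $c(g)=(g-1)\psi$. For $n\ge1$ we have $c(z^n)=(1+z+\dots+z^{n-1})c(z)$ and $c(z^{-n})=-z^{-n}c(z^n)$, so $c$ is a cocycle with values in $A$ and $c(g)(1-\mu)=g-1$. The function $\psi(1-\mu)-1$ is killed by every $g-1$, hence constant, and it vanishes at $z^n$ for $n\ge1$; so $\psi(1-\mu)=1$. This inverse of $1-\mu$ has rapidly decreasing differences, and therefore a limit at each end of $\mathbb{Z}$. The limits are $0$ and $\frac1{p-q}$. As $c$ determines $\psi$ up to an additive constant, no choice of $\psi$ is summable: the conclusion of Proposition~\ref{prop:cobound}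 fails because there are two ends at which $\psi$ can take two values. In a one-ended group there is a single limit, and it can be subtracted.
\end{example}

\section{Solving $a(1-\mu)=b$ in $A$}\label{sec:poisson}

In this section and the next we assume $d:=\dim V<\infty$; note $d\ge1$. Lemma~\ref{lem:dual} gives only approximate solvability of $a(1-\mu)=b$ for $b\in J$. To get exact solutions we show that $J$ is finitely generated as a left ideal, approximate the generators by elements of $A(1-\mu)$, and remove the error by inverting a matrix close to the identity.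

\subsection*{Tempered representations}
A finite-dimensional real representation $\rho$ of $G$ on $U$ is \emph{tempered} if the matrix entries of $\rho(g)$ in some (hence every) basis are bounded by $C\omega(g)^K$ for some $C,K$. We write $gu=\rho(g)u$. Then $a\cdot u=\sum_ga(g)\,gu$ converges absolutely for $a\in A$ and makes $U$ a left $A$-module, in which $G$-invariant subspaces are submodules. The trivial representation $\mathbb{R}$ is tempered, and $A$ acts on it through $\epsilon$. The dual representation $U^*$, given by $(g\xi)(u)=\xi(g^{-1}u)$, is tempered because $\omega(g^{-1})=\omega(g)$. A tensor product of tempered representations is tempered, because its matrix entries are products of entries.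

Let $W$ be the dual vector space of $V$ and let $\pi:A\to W$ be the map $\pi(a)=\langle\cdot,a\rangle|_V$. It is continuous, and its kernel is $J$ by Lemma~\ref{lem:dual}. It is onto: otherwise some $h\ne0$ in $V$ would be annihilated by all $\pi(x)$, $x\in G$, whereas $\pi(x)(h)=h(x)$. So $W\cong A/J$ has dimension $d$, and $G$ acts on $W$ by $g\,\pi(a)=\pi(ga)$, since $J$ is a left ideal.

\begin{lemma}\label{lem:W}
$W$ is tempered, and $\pi$ is $A$-linear.
\end{lemma}

\begin{proof}
Choose a basis $h_1,\dots,h_d$ of $V$ and $e_1,\dots,e_d\in A$ such that the $\pi(e_i)$ form the dual basis. There are $C,K$ with $|h_l|\le C\omega^K$ for all $l$. The matrix entries of $g$ are $\langle h_l,ge_i\rangle$, and $|\langle h_l,ge_i\rangle|\le C\|ge_i\|_K\le C\omega(g)^K\|e_i\|_K$. Applying the continuous map $\pi$ to \eqref{eq:abs} gives $\pi(ab)=\sum_ga(g)\,g\pi(b)=a\cdot\pi(b)$.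
\end{proof}

\subsection*{Finite generation}
For a word $g=t_1\cdots t_n$ one has $g-1=\sum_{m}t_1\cdots t_{m-1}(t_m-1)$. Summed against a rapidly decreasing $a$, this identity shows that the elements $s-1$ generate $I$. The next lemma runs the same telescoping with a tempered representation in place of $\mathbb{R}$.

\begin{lemma}\label{lem:fg}
Let $U\neq0$ be a tempered representation and $w_1\in U$ a vector with $A\cdot w_1=U$. Then the left ideal $\{a\in A:a\cdot w_1=0\}$ is generated, algebraically, by finitely many elements. In particular, $J$ is finitely generated. Moreover, $I=\sum_{s\in S}A(s-1)$.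
\end{lemma}

\begin{proof}
Let $\phi(a)=a\cdot w_1$, an $A$-linear surjection $A\to U$. As $w_1\ne0$, we can extend it to a basis $w_1,\dots,w_M$ of $U$. Choose a linear map $\tau:U\to A$ with $\phi\tau=\mathrm{id}$ and $\tau(w_1)=1$. Its failure to be equivariant is measured by
\[
\delta(g,w)=g\,\tau(w)-\tau(gw)\in\ker\phi,
\]
which is linear in $w$ and satisfies $\delta(gh,w)=g\,\delta(h,w)+\delta(g,hw)$, as one sees by adding and subtracting $g\,\tau(hw)$. Induction on $n$ gives
\[
\delta(t_1\cdots t_n,w)=\sum_{m=1}^nt_1\cdots t_{m-1}\,\delta(t_m,\,t_{m+1}\cdots t_nw).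
\]
Put $j_{s,l}=\delta(s,w_l)$ for $s\in S$, $1\le l\le M$, and write $yw_1=\sum_lr_l(y)w_l$ with $|r_l(y)|\le C\omega(y)^K$. For each $g$ fix a geodesic word $g=t_1\cdots t_n$, $n=|g|$. Since $g=g\,\tau(w_1)=\tau(gw_1)+\delta(g,w_1)$,
\[
g=\tau(\phi(g))+\sum_{s,l}\beta_{s,l}(g)\,j_{s,l},\qquad \beta_{s,l}(g)=\sum_{m:\,t_m=s}r_l(t_{m+1}\cdots t_n)\;t_1\cdots t_{m-1}.
\]
Subwords of a geodesic word for $g$ have length at most $|g|$, so $\|\beta_{s,l}(g)\|_k\le C|g|\,\omega(g)^{K+k}$. For $a\in A$ the sum $\beta_{s,l}(a)=\sum_ga(g)\beta_{s,l}(g)$ therefore satisfies $\|\beta_{s,l}(a)\|_k\le C\|a\|_{k+K+1}$ for all $k$ and lies in $A$. Multiplying the last display by $a(g)$ and summing gives $a=\tau(\phi(a))+\sum_{s,l}\beta_{s,l}(a)j_{s,l}$. For $a\in\ker\phi$ the first term vanishes, so the $j_{s,l}$ generate $\ker\phi$.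

For $J$ take $U=W$ and $w_1=\pi(1)$; then $\phi=\pi$ by Lemma~\ref{lem:W}. For $I$ take $U=\mathbb{R}$ and $w_1=1$; then $\phi=\epsilon$ and $j_{s,1}=s-1$.
\end{proof}

The estimate loses $K+1$ powers of $\omega$. The loss is harmless only because $A$ is defined by all the norms $\|\cdot\|_k$, that is, because $V$ contains harmonic functions of all degrees. For a single degree the theorem is false (Remark~\ref{rem:fixedk}).

\subsection*{A Neumann series}
The approximation below is small in $\|\cdot\|_0$ only, while an inverse in $A$ requires convergence in every $\|\cdot\|_k$. The subadditivity of $\omega$ bridges the two.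

\begin{lemma}\label{lem:neumann}
If $B=(b_{il})\in M_m(A)$ has $\|b_{il}\|_0\le\frac1{2m}$ for all $i,l$, then $1-B$ is invertible in $M_m(A)$.
\end{lemma}

\begin{proof}
Let $k\ge1$. By \eqref{eq:omega} and convexity of $y\mapsto y^k$,
\[
\omega(x_1\cdots x_n)^k\le\Bigl(\sum_i\omega(x_i)\Bigr)^k\le n^{k-1}\sum_i\omega(x_i)^k .
\]
Multiplying by $|a_1(x_1)\cdots a_n(x_n)|$ and summing over $x_1,\dots,x_n$ gives
\[
\|a_1\cdots a_n\|_k\le n^{k-1}\sum_{i}\|a_i\|_k\prod_{l\ne i}\|a_l\|_0\qquad(a_1,\dots,a_n\in A).
\]
An entry of $B^n$ is a sum of $m^{n-1}$ products of $n$ entries of $B$. With $M_k=\max_{i,l}\|b_{il}\|_k$, its $\|\cdot\|_k$-norm is at most $m^{n-1}\cdot n^{k}M_k(2m)^{-(n-1)}=n^kM_k2^{-(n-1)}$, which is summable in $n$. Since also $\|\cdot\|_0\le\|\cdot\|_1$, the series $\sum_{n\ge0}B^n$ converges absolutely in $M_m(A)$, and it inverts $1-B$.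
\end{proof}

Polynomial weights matter here. On $\mathbb{Z}=\langle z\rangle$ the element $b=z/2$ has $\|b\|_0=\frac12$, but $(1-b)^{-1}=\sum_n2^{-n}z^n$ is not summable against the weight $3^{|n|}$.

\begin{proposition}\label{prop:exact}
$J=A(1-\mu)$, and $a\mapsto a(1-\mu)$ is injective on $A$. Hence
\begin{equation}\label{eq:res}
0\longrightarrow A\xrightarrow{\ \cdot(1-\mu)\ }A\xrightarrow{\ \pi\ }W\longrightarrow0
\end{equation}
is an exact sequence of left $A$-modules.
\end{proposition}

\begin{proof}
Let $j_1,\dots,j_m$ generate $J$, with $m\ge1$. The map $A^m\to J$, $(b_l)\mapsto\sum_lb_lj_l$, is a continuous linear surjection of Fr\'echet spaces, hence open. So the image $O$ of the open set $\{\|b_l\|_0<\frac1{2m}\text{ for all }l\}$ is a neighborhood of $0$ in $J$. As $A(1-\mu)$ is dense in $J$, for each $i$ there is $v_i\in A$ with $j_i-v_i(1-\mu)\in O$, say $j_i-v_i(1-\mu)=\sum_lb_{il}j_l$ with $\|b_{il}\|_0<\frac1{2m}$. For the columns $\mathbf j=(j_i)$, $\mathbf v=(v_i)$ this reads $(1-B)\mathbf j=\mathbf v(1-\mu)$. By Lemma~\ref{lem:neumann}, $\mathbf j=\bigl((1-B)^{-1}\mathbf v\bigr)(1-\mu)$, so each $j_i$ lies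 in the left ideal $A(1-\mu)$, and $J=A(1-\mu)$.

Suppose $a=a\mu$, that is, $a(x)=\sum_s\mu(s)a(xs^{-1})$. Then $|a|\le|a|\mu$ pointwise. Both sides have the same finite sum $\|a\|_0$, so $|a|(x)=\sum_s\mu(s)|a|(xs^{-1})$ for all $x$. If $a\ne0$, the set $X$ where the summable function $|a|$ attains its maximum is finite and non-empty, and the last identity gives $Xs^{-1}\subset X$ for $s\in\operatorname{supp}\mu$. By Lemma~\ref{lem:finite}, $X=G$, which is absurd since $G$ is infinite.
\end{proof}

\section{From $W$ to the trivial module}\label{sec:projective}

If $d=1$, then \eqref{eq:res} says $I=J\cong A$, and Proposition~\ref{prop:exist} was derived from this in Section~\ref{sec:strategy}. If $d>1$, the equation $g-1=c(g)(1-\mu)$ need not be solvable. For $\mu=\frac12(z+z^{-1})$ on $\mathbb{Z}$ the harmonic function $h(z^n)=n$ has $\langle h,z-1\rangle=1$, so $z-1\notin J$. What we really need is that $I$ is projective, and \eqref{eq:res} is a statement about $W$, not about $A/I=\mathbb{R}$. A short free resolution passes to direct summands, but $\mathbb{R}$ need not be a summand of $W$: in the same example $(z-1)^2=-2z(1-\mu)\in J$,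 so $z$ acts on the basis $\pi(1),\pi(z-1)$ of $W$ by a Jordan block of size $2$. The remedy is to pass to $W\otimes W^*\cong\operatorname{End}W$, which always splits off $\mathbb{R}$ by means of the trace, and to check that tensoring with $W^*$ keeps the first two terms of \eqref{eq:res} free.

Recall that a module $P$ is \emph{projective} if it is a direct summand of a free module; then every surjective module map onto $P$ has a module section. Schanuel's lemma states that if $0\to L\to P\to Y\to0$ and $0\to L'\to P'\to Y\to0$ are exact with $P,P'$ projective, then $L\oplus P'\cong L'\oplus P$. All of this is purely algebraic; no continuity is required.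

\begin{lemma}\label{lem:proj}
$I$ is a projective left $A$-module.
\end{lemma}

\begin{proof}
Let $U=W^*$, with action $\rho$; fix a norm on $U$ and $C,K$ with $\|\rho(g)\|\le C\omega(g)^K$. Since $\dim U=d<\infty$, we can identify $A\otimes_{\mathbb{R}}U$ with the space of $f:G\to U$ such that $\|f\|_k=\sum_x\|f(x)\|\,\omega(x)^k<\infty$ for all $k$.

\emph{Step 1: the diagonal action is free.} Define
\[
(a\cdot f)(x)=\sum_ga(g)f(g^{-1}x),\qquad (a*f)(x)=\sum_ga(g)\,\rho(g)f(g^{-1}x).
\]
The first operation acts on the factor $A$ only and makes $A\otimes U$ a free module of rank $d$. The second extends the diagonal action $g*(b\otimes\xi)=gb\otimes g\xi$. Since $\|g*f\|_k\le C\omega(g)^{K+k}\|f\|_k$, the series $a*f=\sum_ga(g)\,g*f$ converges absolutely in every $\|\cdot\|_k$. Let $(\Phi f)(x)=\rho(x)f(x)$. Then $\|\Phi f\|_k\le C\|f\|_{k+K}$, and the same bound holds for $f\mapsto\rho(x^{-1})f(x)$, so $\Phi$ is a linear bijection of $A\otimes U$. From $\rho(x)=\rho(g)\rho(g^{-1}x)$ we get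
\[
\Phi(a\cdot f)(x)=\sum_ga(g)\,\rho(g)\,\rho(g^{-1}x)f(g^{-1}x)=(a*\Phi f)(x).
\]
So $*$ is a module structure, and $P=(A\otimes U,*)$ is isomorphic to $A^d$.

\emph{Step 2: a resolution of $W\otimes U$.} Tensoring \eqref{eq:res} over $\mathbb{R}$ with $U$ gives
\[
0\longrightarrow P\xrightarrow{\ \alpha\ }P\xrightarrow{\ \beta\ }W\otimes U\longrightarrow0,\qquad \alpha(b\otimes\xi)=b(1-\mu)\otimes\xi,\quad\beta(b\otimes\xi)=\pi(b)\otimes\xi .
\]
In a basis of $U$ this is the direct sum of $d$ copies of \eqref{eq:res}, so it is exact as a sequence of vector spaces and $\alpha,\beta$ are continuous. Both maps commute with the diagonal actions of $G$, because $(gb)(1-\mu)=g\bigl(b(1-\mu)\bigr)$ and $\pi(gb)=g\pi(b)$. Applying them term by term to the convergent series $a*f=\sum_ga(g)\,g*f$ shows that they are $A$-linear, where $A$ acts on the tempered representation $W\otimes U$ as in Section~\ref{sec:poisson}.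

\emph{Step 3: splitting off $\mathbb{R}$.} Under the isomorphism $W\otimes W^*\cong\operatorname{End}W$, $w\otimes\xi\mapsto\xi(\cdot)w$, the group acts by conjugation. The identity map is fixed, the trace is invariant, and $\operatorname{tr}(\mathrm{id})=d\ne0$. So $W\otimes U=\mathbb{R}\,\mathrm{id}\oplus Y$ with $Y=\ker\operatorname{tr}$, a direct sum of $A$-modules in which $\mathbb{R}\,\mathrm{id}$ is the trivial module. Choose a surjection $F\to Y$ from a free module, with kernel $L$. Adding it to $0\to I\to A\xrightarrow{\epsilon}\mathbb{R}\to0$ gives an exact sequence $0\to I\oplus L\to A\oplus F\to W\otimes U\to0$. Schanuel's lemma and Step 2 give $I\oplus L\oplus P\cong P\oplus A\oplus F$, which is free by Step 1. So $I$ is a direct summand of a free module.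
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exist}]
By Lemma~\ref{lem:fg} the $A$-linear map $A^S\to I$, $(b_t)\mapsto\sum_tb_t(t-1)$, is onto. By Lemma~\ref{lem:proj} it has an $A$-linear section $\sigma=(\sigma_t)_{t\in S}$. Put $c_t(g)=\sigma_t(g-1)$. Then \eqref{eq:flow} holds because $\sigma$ is a section, and applying $\sigma_t$ to $gh-1=(g-1)+g(h-1)$ gives the cocycle identity.
\end{proof}

\section{Cocycles on one-ended groups}\label{sec:oneended}

To prove Proposition~\ref{prop:cobound} we recover $\psi$, up to a constant, from its differences. Two things have to be shown: that a function with summable differences has a limit at infinity, which is where one-endedness enters, and that it approaches the limit summably, which costs one power of $\omega$.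

\begin{lemma}\label{lem:summable}
Let $G$ have one end and let $f:G\to\mathbb{R}$ satisfy $\sum_x\omega(x)\,|f(xs)-f(x)|<\infty$ for all $s\in S$. Then $f-\kappa\in\ell^1(G)$ for some constant $\kappa$.
\end{lemma}

\begin{proof}
\emph{The limit at infinity.} Let $F\subset G$ be finite and non-empty. Since $\Gamma$ is connected, each component of $\Gamma\setminus F$ contains a neighbor of $F$, so there are finitely many components. At least one is infinite since $G$ is, and at most one since $G$ has one end. Call it $C_F$; then $G\setminus C_F$ is finite. Joining $x,y\in C_F$ by a path in $C_F$ without repeated edges gives $|f(x)-f(y)|\le\varepsilon_F$, where $\varepsilon_F$ is the sum of $|f(y_1)-f(y_2)|$ over the edges $\{y_1,y_2\}$ with both endpoints outside $F$. The sum over all edges is finite, so $\varepsilon_F\to0$ as $F$ runs through the balls around $e$. Hence $f(x_n)$ is Cauchy for every sequence $x_n$ that leaves each finite set, and interleaving two such sequences shows that the limit $\kappa$ is always the same. Replace $f$ by $f-\kappa$, so that $f\to0$ at infinity.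

Now $|f(x)|$ is at most the total variation of $f$ along any ray from $x$ to infinity. To sum over $x$ we need rays such that an edge at $y$ is used only $O(\omega(y))$ times. We take them from the translates of a single line, choosing the half that stays away from $e$.

\emph{A bi-infinite geodesic.} There is $\gamma:\mathbb{Z}\to G$ with $\gamma(0)=e$ and $\operatorname{dist}(\gamma(i),\gamma(j))=|i-j|$. Indeed, balls are finite and $G$ is infinite, so for each $n$ there is a geodesic path of length $2n$; translating its midpoint to $e$ gives a geodesic $\gamma_n:\{-n,\dots,n\}\to G$ with $\gamma_n(0)=e$. For each $i$ the values $\gamma_n(i)$ lie in a finite ball, and a diagonal argument gives a subsequence along which every $\gamma_n(i)$ is eventually constant; call the value $\gamma(i)$.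

\emph{Choice of rays.} For every $x$ there is a sign $\eta=\eta(x)\in\{\pm1\}$ with $|x\gamma(\eta j)|\ge|x|/2$ for all $j\ge0$. Otherwise there are $j,l\ge0$ with $|x\gamma(j)|<|x|/2$ and $|x\gamma(-l)|<|x|/2$. Then $j=\operatorname{dist}(x,x\gamma(j))\ge|x|-|x\gamma(j)|>|x|/2$, and in the same way $l>|x|/2$, while $j+l=\operatorname{dist}(x\gamma(j),x\gamma(-l))\le|x\gamma(j)|+|x\gamma(-l)|<|x|$, a contradiction. Fix such a sign for each $x$.

\emph{Counting.} Since $f\to0$ along the ray $j\mapsto x\gamma(\eta j)$, which starts at $x$,
\[
|f(x)|\le\sum_{j\ge0}\bigl|f(x\gamma(\eta j))-f(x\gamma(\eta(j+1)))\bigr| .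
\]
To the term indexed by $(x,j)$ attach $i=\eta(x)j$ and $y=x\gamma(i)$. The term is at most $\sum_{s\in S}|f(ys)-f(y)|$, as $x\gamma(\eta(j+1))$ is a neighbor of $y$. From $|x|\le2|y|$ we get $|i|=\operatorname{dist}(x,y)\le|x|+|y|\le3|y|$. The pair $(y,i)$ determines $x=y\gamma(i)^{-1}$ and $j=|i|$, so each $y$ arises from at most $6|y|+1$ terms. Therefore
\[
\sum_x|f(x)|\le\sum_y(6|y|+1)\sum_{s\in S}|f(ys)-f(y)|<\infty.\qedhere
\]
\end{proof}

Both hypotheses are needed. On $\mathbb{Z}$ the indicator function of the positive integers has finitely supported differences and two different limits. On $\mathbb{Z}^2$, where the sphere of radius $n\geq1$ has $4n$ points, $f=\omega^{-3/2}$ has differences $O(\omega^{-5/2})$, which are summable without the weight, while $f$ tends to $0$ and is not summable.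

\begin{proof}[Proof of Proposition~\ref{prop:cobound}]
If $c(g)=(g-1)\psi$, then $c(x)(e)=\psi(x^{-1})-\psi(e)$, so the function to look at is $f(x)=c(x)(e)$. By the cocycle identity,
\[
f(xs)-f(x)=\bigl(x\,c(s)\bigr)(e)=c(s)(x^{-1}),
\]
so $\sum_x\omega(x)|f(xs)-f(x)|=\|c(s)\|_1<\infty$. By Lemma~\ref{lem:summable} there is $\kappa$ such that $\psi(x)=f(x^{-1})-\kappa$ defines an element of $\ell^1(G)$. Evaluating $c(x^{-1}g)=c(x^{-1})+x^{-1}c(g)$ at $e$ gives
\[
c(g)(x)=\bigl(x^{-1}c(g)\bigr)(e)=f(x^{-1}g)-f(x^{-1})=\psi(g^{-1}x)-\psi(x),
\]
that is, $c(g)=(g-1)\psi$.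
\end{proof}

This completes the proof of Theorem~\ref{thm:oneend}.

\section{Amenability, ends, and groups that are not virtually $\mathbb{Z}$}\label{sec:amenable}

Theorem~\ref{thm:oneend} leaves groups with two ends, which are the ones we want, and groups with infinitely many ends, which we exclude by showing that they are non-amenable while $\dim V<\infty$ forces amenability. The latter uses only bounded harmonic functions and no moment condition; the pair $\ell^1(G),\ell^\infty(G)$ replaces $A$ and its dual.

\begin{proposition}\label{prop:bounded}
Let $\mu$ be a probability measure on $G$ whose support generates $G$. If the space $BH$ of bounded harmonic functions is finite dimensional, then $BH=\mathbb{R}$ and $G$ is amenable.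
\end{proposition}

\begin{proof}
A bounded function on $G$ need not attain its maximum. Finite dimensionality lets us extend it to a compact group, where it does. Left translation commutes with the averaging in \eqref{eq:harmonic}, so $(\lambda(g)h)(x)=h(g^{-1}x)$ defines an action of $G$ on $BH$ by linear isometries for $\|\cdot\|_\infty$. The isometries of a finite-dimensional normed space form a compact group, so the closure $\mathcal K$ of $\lambda(G)$ is a compact group. Fix $h\in BH$ and put $F(k)=(k^{-1}h)(e)$ for $k\in\mathcal K$. This function is continuous, and $F(\lambda(x))=h(x)$. The identity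
\[
F(k)=\sum_s\mu(s)F(k\lambda(s))
\]
holds on $\lambda(G)$ by harmonicity. The series converges uniformly, so both sides are continuous and the identity holds on $\mathcal K$. Let $X\subset\mathcal K$ be the closed non-empty set where $F$ is maximal. The identity gives $Xk\subset X$ for $k=\lambda(s)$, $s\in\operatorname{supp}\mu$. By compactness there are $n_1<n_2<\cdots$ with $n_{i+1}-n_i\ge2$ such that $k^{n_i}$ converges; then $k^{n_{i+1}-n_i-1}\to k^{-1}$. As $X$ is closed and stable under positive powers of $k$, also $Xk^{-1}\subset X$. Hence $X\lambda(G)\subset X$, so $X\mathcal K\subset X$ by density, and $X=\mathcal K$. Thus $F$ and $h$ are constant.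

As in Lemma~\ref{lem:dual}, the annihilator of $\ell^1(G)(1-\mu)$ in $\ell^\infty(G)=\ell^1(G)^*$ is $BH=\mathbb{R}$. By Hahn--Banach, $\ell^1(G)(1-\mu)$ is dense in $\{a\in\ell^1(G):\epsilon(a)=0\}$. Let $\nu_n=\frac1n\sum_{k<n}\mu^k$, a probability measure with $(1-\mu)\nu_n=\frac1n(1-\mu^n)$. Then $\|b(1-\mu)\nu_n\|_0\le2\|b\|_0/n\to0$ for $b\in\ell^1(G)$. Since $\|a\nu_n\|_0\le\|a\|_0$, density gives $\|a\nu_n\|_0\to0$ whenever $\epsilon(a)=0$, and in particular $\|g\nu_n-\nu_n\|_0\to0$ for every $g$; this is Reiter's condition. Let $m$ be a weak-$*$ cluster point of the functionals $h\mapsto\langle h,\nu_n\rangle$ on $\ell^\infty(G)$. It is positive, $m(\mathbf 1)=1$, and it is invariant because $|\langle h(g\,\cdot),\nu_n\rangle-\langle h,\nu_n\rangle|=|\langle h,g\nu_n-\nu_n\rangle|\to0$.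
\end{proof}

We recall the standard facts on ends. By Freudenthal and Hopf, an infinite finitely generated group has $1$, $2$ or infinitely many ends, and it has two ends if and only if it is virtually $\mathbb{Z}$ \cite[Theorem~I.8.32]{BH}. By Stallings' theorem, a finitely generated group with infinitely many ends is either an amalgam $G_1*_CG_2$ with $C$ finite, $[G_1:C]\ge3$ and $[G_2:C]\ge2$, or an HNN extension $\langle G_1,t\mid t^{-1}yt=\alpha(y)\ (y\in C)\rangle$, where $C\ne G_1$ is a finite subgroup and $\alpha:C\to G_1$ is an injective homomorphism. Finally, subgroups of amenable groups are amenable, and the free group of rank $2$ is not.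

\begin{lemma}\label{lem:ends}
An infinite finitely generated amenable group that does not have exactly one end is virtually $\mathbb{Z}$.
\end{lemma}

\begin{proof}
It suffices to find a free subgroup of rank $2$ in each of the two cases of Stallings' theorem.

In the amalgam, the normal form theorem says that a non-empty product of letters taken alternately from $G_1\setminus C$ and $G_2\setminus C$ is not trivial. Choose $a_1,a_2\in G_1$ with $C,a_1C,a_2C$ distinct and $b\in G_2\setminus C$, and put $y_i=a_iba_i^{-1}b^{-1}$. Consider a non-empty reduced word in $y_1^{\pm1},y_2^{\pm1}$. The junctions $y_iy_j$ and $y_i^{-1}y_j^{-1}$ are already alternating. At a junction $y_i^{-1}y_j$ with $i\ne j$ the letters $a_i^{-1},a_j$ merge into $a_i^{-1}a_j\in G_1\setminus C$. At a junction $y_iy_j^{-1}$ with $i\ne j$ the letters $a_i^{-1},b^{-1},b,a_j$ merge into the same element. The second letter of each $y_i$ and the third letter of each $y_i^{-1}$ are not touched by either adjacent junction, so the result is a non-empty alternating product. Hence $y_1,y_2$ are free.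

In the HNN extension, Britton's lemma says that a word $g_0t^{\pm1}g_1\cdots t^{\pm1}g_n$ with $n\ge1$ and $g_i\in G_1$ that represents the identity contains a subword $t^{-1}yt$ with $y\in C$ or $ty't^{-1}$ with $y'\in\alpha(C)$. The subgroup $\alpha(C)$ is proper because it has the same finite order as $C\ne G_1$, and no group is a union of two proper subgroups; so there is $a\in G_1\setminus(C\cup\alpha(C))$. In a non-empty reduced word in $t$ and $ata^{-1}$, two consecutive occurrences of $t^{\pm1}$ with opposite signs are separated by $a^{\pm1}$. Hence $t$ and $ata^{-1}$ are free.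
\end{proof}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:strong}]
Let $\dim V<\infty$. Then $BH\subset V$ is finite dimensional, so $G$ is amenable by Proposition~\ref{prop:bounded}. By Theorem~\ref{thm:oneend} and Lemma~\ref{lem:ends}, $G$ is virtually $\mathbb{Z}$.
\end{proof}

\section{The dimension for virtually $\mathbb{Z}$ groups}\label{sec:virtZ}

Let $G$ be virtually $\mathbb{Z}$, with $\Lambda=\langle z\rangle$, $Q$, $x_1,\dots,x_N$, $u$ and $D$ as in Section~\ref{sec:intro}, and let $\mu$ be admissible; we do not assume $\dim V<\infty$. We show that elements of $V$ are polynomial along each coset of $\Lambda$, that their degree is at most $1$, and that degree $1$ occurs exactly when $D=0$. Put $\Delta f(x)=f(x)-\sum_g\mu(g)f(xg)$ for $f$ of polynomial growth.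

\begin{lemma}\label{lem:Q}
\begin{itemize}
\item[(a)] There is $C$ with $|u(xg)-u(x)|\le C|g|$ for all $x,g\in G$. In particular, $u$ has polynomial growth, and $\Delta u$ is a function on $Q$ with $\sum_{x\in Q}\Delta u(x)=-D$.
\item[(b)] On the space of real functions on $Q$, the kernel of $\Delta$ consists of the constants, and its image consists of the functions with sum zero.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $s\in S$ the function $x\mapsto u(xs)-u(x)$ on the finite set $Q$ is bounded by some $C$ independent of $s$; sum along a geodesic word for $g$. Taking $x=e$ bounds $|u|$ by a multiple of $\omega$. Finally $\Delta u(x)=-\sum_g\mu(g)\bigl(u(xg)-u(x)\bigr)$ converges absolutely, and summing over $Q$ gives $-D$ by \eqref{eq:drift}.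

(b) If $\Delta v=0$, the set $X\subset Q$ where $v$ is maximal satisfies $Xg\subset X$ for $g\in\operatorname{supp}\mu$, so $X=Q$ by Lemma~\ref{lem:finite}. For any $v$, $\sum_{x\in Q}v(xg)=\sum_{x\in Q}v(x)$ because $g$ permutes $Q$, so $\Delta v$ has sum zero. The image has dimension $N-1$, which is the dimension of the space of sum-zero functions.
\end{proof}

Along the cosets, harmonicity is a system of $N$ convolution equations on $\mathbb{Z}$, so we use Fourier series on $\mathbb{T}=\mathbb{R}/2\pi\mathbb{Z}$. Recall that $C^\infty(\mathbb{T})$ consists of the series $\phi=\sum_m\phi_me^{im\theta}$ with $\sum_m|\phi_m|(1+|m|)^k<\infty$ for all $k$; that distributions on $\mathbb{T}$ are the series $\sum_n\xi_ne^{in\theta}$ with $(\xi_n)$ of polynomial growth; and that the product of $\phi$ with such a distribution has coefficients $\sum_m\phi_m\xi_{n-m}$. If $\phi\,\mathcal D=0$, then $\mathcal D$ is supported in the zero set of $\phi$, since a test function supported where $\phi\ne0$ is a smooth multiple of $\phi$. A distribution supported in $\{0\}$ is a finite linear combination of derivatives of $\delta_0$, and so its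 coefficients $\xi_n$ are a polynomial in $n$. The same facts hold on $\mathbb{T}^2$.

\begin{lemma}\label{lem:poly}
For $h\in V$ and each $i$, the sequence $n\mapsto h(z^nx_i)$ is a polynomial in $n$.
\end{lemma}

\begin{proof}
Put $h_i(n)=h(z^nx_i)$; it has polynomial growth since $|z^nx_i|\le|n||z|+|x_i|$. For fixed $i$, each $g\in G$ is $x_i^{-1}z^mx_j$ for a unique pair $(j,m)$. With $p_{ij}(m)=\mu(x_i^{-1}z^mx_j)$, harmonicity reads
\[
h_i(n)=\sum_{j}\sum_mp_{ij}(m)\,h_j(n+m).
\]
For $g=x_i^{-1}z^mx_j$ we have $|m|=|u(x_ig)-u(x_i)|\le C|g|$, so the moment condition gives $\sum_mp_{ij}(m)(1+|m|)^k<\infty$ for all $k$. Thus $\hat P(\theta)=\bigl(\sum_mp_{ij}(m)e^{im\theta}\bigr)_{ij}$ and $M=1-\hat P$ are $N\times N$ matrices over the commutative ring $C^\infty(\mathbb{T})$.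

For $\phi\in C^\infty(\mathbb{T})$ and a complex sequence $\xi$ of polynomial growth let $(T_\phi\xi)(n)=\sum_m\phi_m\xi(n+m)$. Rearranging an absolutely convergent double sum gives $T_{\phi\phi'}=T_\phi T_{\phi'}$. The system is $\sum_jT_{M_{ij}}h_j=0$ for all $i$. Let $M'$ be the adjugate matrix, so that $M'M=\det M\cdot1$. Applying $T_{M'_{li}}$ and summing over $i$ gives $T_{\det M}h_l=0$ for all $l$. Let $\mathcal D_l=\sum_nh_l(-n)e^{in\theta}$. The $n$-th coefficient of $\phi\,\mathcal D_l$ is $\sum_m\phi_mh_l(-n+m)=(T_\phi h_l)(-n)$. So $(\det M)\mathcal D_l=0$, and it remains to show that $\det M(\theta)=0$ only for $\theta=0$.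

Suppose $v=\hat P(\theta)v$ with $0\ne v\in\mathbb{C}^N$, and define $f(z^nx_i)=e^{in\theta}v_i$. Then
\[
\sum_g\mu(g)f(z^nx_ig)=\sum_{j,m}p_{ij}(m)e^{i(n+m)\theta}v_j=e^{in\theta}(\hat P(\theta)v)_i=f(z^nx_i),
\]
and $|f|$ is a function on $Q$. Let $X\subset Q$ be the set where $|f|$ is maximal. If $x$ lies over $X$, then $f(x)$ is an average of the numbers $f(xg)$, which lie in the disk of radius $|f(x)|$; a boundary point of a disk is an average of points of the disk only if they all equal it. So $f(xg)=f(x)$ for $g\in\operatorname{supp}\mu$. Hence $Xg\subset X$, and $X=Q$ by Lemma~\ref{lem:finite}. Now $f(xg)=f(x)$ for all $x\in G$ and $g\in\operatorname{supp}\mu$, so $f$ is invariant under right multiplication by $G$. It is a non-zero constant, and $f(zx_1)=f(x_1)$ gives $e^{i\theta}=1$.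
\end{proof}

\begin{remark}\label{rem:fixedk}
The same argument shows that Theorem~\ref{thm:conj} fails if $V$ is replaced by a single $H^k(G,\mu)$. For the uniform measure on the four neighbors of $0$ in $\mathbb{Z}^2$, the distribution attached to $h\in V$ is killed by $1-\frac12(\cos\theta_1+\cos\theta_2)$, which vanishes only at $0\in\mathbb{T}^2$. So $h$ is a polynomial. If $h\in H^k$, restricting to the multiples of an integer point where the top homogeneous part of $h$ is non-zero shows $\deg h\le k$. Thus every $H^k$ is finite dimensional, although $\mathbb{Z}^2$ is not virtually $\mathbb{Z}$.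
\end{remark}

Let $(Lh)(x)=h(zx)$. This operator preserves $V$, and $L-1$ acts on each sequence $h(z^nx_i)$ as the forward difference in $n$. Put $V_j=V\cap\ker(L-1)^j$, the elements of $V$ of degree less than $j$ along every coset. Then $V_1\subset V_2\subset\cdots$, $(L-1)V_{j+1}\subset V_j$, and $V=\bigcup_jV_j$ by Lemma~\ref{lem:poly}.

\begin{lemma}\label{lem:two}
$V_1=\mathbb{R}$, $V=V_2$, and $\dim V\le2$.
\end{lemma}

\begin{proof}
Elements of $V_1$ are functions on $Q$ killed by $\Delta$, so $V_1=\mathbb{R}$ by Lemma~\ref{lem:Q}(b). The map $L-1:V_2\to V_1$ has kernel $V_1$, so $\dim V_2\le2$.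

Suppose $V_3\ne V_2$. For $h\in V_3\setminus V_2$, the function $(L-1)^2h$ is a non-zero element of $V_1$, and after scaling $(L-1)^2h=\mathbf 1$. Solving this recurrence on each coset gives $h(z^nx_i)=\frac{n(n-1)}2+a_in+b_i$ with constants $a_i,b_i$. So the sets $\{h\le R\}$ are finite, and the set $X\subset G$ where $h$ is minimal is finite and non-empty. Harmonicity gives $Xg\subset X$ for $g\in\operatorname{supp}\mu$, so $X=G$ by Lemma~\ref{lem:finite}, which is absurd. Thus $V_3=V_2$. If $j\ge2$ and $h\in V_{j+1}$, then $(L-1)^{j-2}h\in V_3=V_2$, so $(L-1)^jh=0$ and $h\in V_j$. Hence $V_j=V_2$ for all $j\ge2$.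
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:strong}]
Since $\mathbf 1\in V$, Lemma~\ref{lem:two} gives $\dim V\in\{1,2\}$. A second dimension has to be a function that grows linearly along the cosets, that is, the height $u$ corrected by a function on $Q$, and $D$ is the obstruction to finding the correction. Precisely, let $D=0$. By Lemma~\ref{lem:Q}, $\Delta u$ is a sum-zero function on $Q$, so $\Delta u=\Delta v$ for some function $v$ on $Q$. Then $u-v$ is harmonic, of polynomial growth and unbounded, so $\dim V=2$. Conversely, let $\dim V=2$. Then $V_2\ne V_1$, so after scaling there is $h\in V$ with $(L-1)h=\mathbf 1$. As $(L-1)u=\mathbf 1$ too, $h-u$ is a function on $Q$, and $\Delta(h-u)=-\Delta u$. Summing over $Q$, the left side gives $0$ by Lemma~\ref{lem:Q}(b) and the right side gives $D$ by Lemma~\ref{lem:Q}(a). So $D=0$. Together with Section~\ref{sec:amenable} this proves Theorem~\ref{thm:strong}, and Theorem~\ref{thm:conj} is the case of symmetric, finitely supported $\mu$.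
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.

\bibitem{Tointon}
Matthew Tointon, \emph{Characterisations of algebraic properties of groups in terms of harmonic functions}, arXiv:1409.6326 (2014).

\end{thebibliography}
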